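\title{Quantifier elimination for the CAR algebra needs predicates of unbounded arity}

\begin{abstract}
We show that the CAR algebra, viewed as a structure in continuous first-order logic, does not acquire quantifier elimination when finitely many definable predicates are added to the language of unital C*-algebras. The obstruction is arity. For every $k$ we write down a formula in $k+1$ variables that quantifier-free formulas built from all definable predicates of arity at most $k$ approximate no better than a constant does. The formula detects an integer attached to almost commuting matrices through the K-theory of the sphere $S^{2k}$, and Paschke duality shows that no $k$ polynomials in the variables see this integer. The result holds for all unital AF algebras without nonzero finite-dimensional quotients and for II$_1$ factors. A unital simple AF algebra has quantifier elimination after adding finitely many definable predicates if and only if it is finite-dimensional.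
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

All C*-algebras in this paper are unital with $1\neq0$. Continuous first-order logic treats such an algebra $A$ as a structure for the language $L_{C^*}$, whose sorts are the closed balls $A_R=\{a\in A:\|a\|\le R\}$, $R>0$. Each variable ranges over a sort. \emph{Terms} are interpreted as $*$-polynomials with complex coefficients and unit, and the \emph{atomic formulas} are the expressions $\|t(\bar x)\|$ with $t$ a term. \emph{Formulas} are obtained from atomic formulas by applying continuous functions $u:\mathbb R^m\to\mathbb R$ and the quantifiers $\sup$ and $\inf$ over sorts. A formula is \emph{quantifier-free} if it is a continuous function of finitely many atomic formulas. A formula $\varphi(\bar x)$ defines a bounded real function $\varphi^A$ on a product of balls. A \emph{sentence} is a formula without free variables; for instance, $\sup_{x,y\in A_1}\|xy-yx\|$ vanishes exactly when $A$ is commutative. The models of $\mathrm{Th}(A)$ are the C*-algebras in which every sentence has the same value as in $A$.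

A \emph{predicate} of \emph{arity} $j$ is a real function $P$ on a product of $j$ balls. It is \emph{definable} in the $L_{C^*}$-theory of $A$ if it is a uniform limit of functions $\varphi_m^A$ given by $L_{C^*}$-formulas. Since $\sup_{\bar x}|\varphi_m-\varphi_{m'}|$ is a sentence, the same sequence converges uniformly in every model of $\mathrm{Th}(A)$ and interprets $P$ there. If $L$ is $L_{C^*}$ expanded by definable predicates, the terms of $L$ are those of $L_{C^*}$, and there are new atomic formulas $P(t_1(\bar x),\dots,t_j(\bar x))$, where the values of the terms lie in the balls on which $P$ is defined. Induction on formulas and passage to uniform limits show that every definable predicate, and every $L$-formula, is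
\begin{equation}\label{eq:inv}
\text{invariant under automorphisms of $A$ and uniformly continuous in norm.}
\end{equation}

The algebra $A$ has \emph{quantifier elimination} in $L$ if for every $L$-formula $\varphi(\bar x)$ and every $\varepsilon>0$ there is a quantifier-free $L$-formula $\psi(\bar x)$ with $|\varphi^M(\bar a)-\psi^M(\bar a)|<\varepsilon$ for every model $M$ of the $L$-theory of $A$ and every tuple $\bar a$ from the corresponding sorts of $M$. This can be tested in $A$ alone: $\sup_{\bar x}|\varphi-\psi|$ is an $L$-sentence, so it has the same value in $A$ and in every model $M$. From now on all formulas are evaluated in $A$ and we drop the superscript.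

In $L_{C^*}$ itself quantifier elimination is rare. By a theorem of Eagle, Farah, Goldbring, Kirchberg and Vignati, the only separable C*-algebras that have it are $\mathbb C$, $\mathbb C^2$, $M_2(\mathbb C)$ and $C(\text{Cantor set})$. At the other extreme, if \emph{all} definable predicates are added, then every formula of the larger language is again a definable predicate, hence atomic, and quantifier elimination holds for free. The natural question is how few predicates suffice. We answer the following instance, which comes from Eagle and Schmid \cite{ES}.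

\begin{quote}
\textbf{Problem.} Let $A$ be the CAR algebra, the direct limit of $M_2(\mathbb C)\hookrightarrow M_4(\mathbb C)\hookrightarrow M_8(\mathbb C)\hookrightarrow\cdots$ along the unital embeddings $a\mapsto a\otimes1_2$. Are there finitely many predicates $P_1,\dots,P_n$, each definable in the $L_{C^*}$-theory of $A$, such that $A$ has quantifier elimination in $L_{C^*}\cup\{P_1,\dots,P_n\}$?
\end{quote}

For a full matrix algebra $M_n=M_n(\mathbb C)$ one predicate is enough, namely the real part of the normalized trace (Section~\ref{sec:matrix}): traces of words determine a tuple of matrices up to unitary equivalence. Since the CAR algebra is a limit of matrix algebras, one may guess that the trace, perhaps with a few companions, works for it too. The trace alone fails, because a rank difference of $1$ in $M_{2^l}$ changes traces by $2^{-l}$, while a formula with a quantifier detects it at a scale independent of $l$ (Example~\ref{ex:trace}). That failure is repaired by adding the detecting formula as a new predicate, so the question is whether finitely many repairs finish the job.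

\begin{theorem}\label{thm:answer}
For the CAR algebra there is no finite collection of definable predicates $P_1,\dots,P_n$ with quantifier elimination in $L_{C^*}\cup\{P_1,\dots,P_n\}$. Any family of definable predicates, finite or infinite, that gives quantifier elimination has unbounded arity.
\end{theorem}

\subsection{A formula of arity $k+1$}

A finite family of predicates has bounded arity, say at most $k$. By \eqref{eq:inv}, an atomic formula $P(t_1(\bar y),\dots,t_k(\bar y))$ depends only on the tuple $(t_1(\bar y),\dots,t_k(\bar y))$ up to approximate unitary equivalence. So we look for a rank difference that is carried by a $(k+1)$-tuple $\bar y$ and leaves no mark on any $k$ polynomials in $\bar y$. Such a rank difference is supplied by a vector bundle on $S^{2k}$ that is not pulled back from any polyhedron in $\mathbb C^k=\mathbb R^{2k}$.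

Fix $k\ge1$ and $D=2^k$. Let $\gamma_0,\dots,\gamma_{2k}\in M_D(\mathbb C)$ be pairwise anticommuting self-adjoint unitaries with $\gamma_0\gamma_1\cdots\gamma_{2k}=\lambda\cdot1$ for a scalar $\lambda\neq0$. For $k=1$ one can take the Pauli matrices
\[
\sigma_0=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad \sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},
\]
which satisfy $\sigma_1\sigma_2=i\sigma_0$, $\sigma_2\sigma_0=i\sigma_1$, $\sigma_0\sigma_1=i\sigma_2$. In general one can take $\gamma_0=\sigma_0^{\otimes k}$ and $\gamma_{2j-2+a}=\sigma_0^{\otimes(j-1)}\otimes\sigma_a\otimes1^{\otimes(k-j)}$ for $1\le j\le k$, $a\in\{1,2\}$; then $\gamma_1\cdots\gamma_{2k}=i^k\gamma_0$ and $\lambda=i^k$. For $\bar y=(y_1,\dots,y_{k+1})$ in the unit ball of $A$ put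
\[
x_{2j-1}=\operatorname{Re}y_j,\quad x_{2j}=\operatorname{Im}y_j\quad(1\le j\le k),\qquad x_0=\operatorname{Re}y_{k+1},
\]
and, identifying $M_D(A)$ with $A\otimes M_D(\mathbb C)$,
\[
e(\bar y)=\frac12\Big(1+\sum_{i=0}^{2k}x_i\otimes\gamma_i\Big)\in M_D(A),\qquad p_0=1_{D/2}\oplus0\in M_D(\mathbb C)\subset M_D(A).
\]
The anticommutation relations give
\begin{equation}\label{eq:square}
\Big(\sum_ix_i\otimes\gamma_i\Big)^2=\sum_ix_i^2\otimes1+\sum_{i<l}[x_i,x_l]\otimes\gamma_i\gamma_l .
\end{equation}
So $e(\bar y)$ is a projection if the $x_i$ commute and $\sum_ix_i^2=1$, and it is close to a projection if these relations hold approximately. Let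
\[
\varphi_k(\bar y)=\min\Big\{1,\;8D\inf_{v}\max_{\mu,\nu}\max\big(\|(v^*v-e(\bar y))_{\mu\nu}\|,\ \|(vv^*-p_0)_{\mu\nu}\|\big)\Big\},
\]
where $v=(v_{\mu\nu})$ ranges over $D\times D$ matrices with entries in $A_1$. The entries of $v^*v-e(\bar y)$ and $vv^*-p_0$ are terms in $\bar y$ and in the $D^2$ variables $v_{\mu\nu}$, so $\varphi_k$ is an $L_{C^*}$-formula in $k+1$ free variables, with values in $[0,1]$. It measures how far $e(\bar y)$ is from being Murray--von Neumann equivalent to the constant projection $p_0$.

Recall that $A$ is \emph{stably finite} if every isometry in every $M_m(A)$ is a unitary. We use the following hypothesis.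

\begin{quote}
\textbf{(H)} $A$ is stably finite, and for every $N_0$ there is a unital $*$-homomorphism into $A$ from a nonzero finite-dimensional C*-algebra all of whose simple summands $M_N$ have $N\ge N_0$.
\end{quote}

\begin{theorem}\label{thm:main}
Let $A$ satisfy \textup{(H)}, let $k\ge1$, and let $L_k$ be $L_{C^*}$ expanded by all definable predicates of arity at most $k$. For every quantifier-free $L_k$-formula $\psi(\bar y)$ in $k+1$ variables ranging over the unit ball,
\[
\sup_{\bar y}|\varphi_k(\bar y)-\psi(\bar y)|\ge\tfrac12\quad\text{in }A .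
\]
The constant $\psi=\frac12$ gives equality.
\end{theorem}

Thus for every $k$ some formula of arity $k+1$ is not captured by all definable predicates of arity at most $k$ together.

\begin{corollary}\label{cor:classes}
Theorem~\ref{thm:main} applies to every unital AF algebra without nonzero finite-dimensional quotients (in particular to all infinite-dimensional UHF algebras and all unital infinite-dimensional simple AF algebras) and to every II$_1$ factor regarded as a C*-algebra. A unital simple AF algebra has quantifier elimination in $L_{C^*}$ plus finitely many definable predicates if and only if it is finite-dimensional; for $M_n(\mathbb C)$ the single predicate $\operatorname{Re}\operatorname{tr}$ suffices.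
\end{corollary}

Section~\ref{sec:proj} computes $\varphi_k$ on tuples of matrices, and Section~\ref{sec:examples} shows the rank difference by hand for $k=1$. Section~\ref{sec:reduction} reduces Theorems~\ref{thm:answer} and~\ref{thm:main} to a statement about matrices, Proposition~\ref{prop:key}, which is proved in Sections~\ref{sec:index}--\ref{sec:compression}. Sections~\ref{sec:AF} and~\ref{sec:matrix} prove Corollary~\ref{cor:classes}.

\section{Projections and the values of $\varphi_k$}\label{sec:proj}

Projections $p,q$ in a C*-algebra $B$ are \emph{equivalent}, $p\sim q$, if $p=v^*v$ and $q=vv^*$ for some $v\in B$. This is an equivalence relation, and projections in $M_N$ are equivalent exactly when their ranks agree. Let $\chi$ be the indicator function of $(\frac12,\infty)$.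

\begin{lemma}\label{lem:proj}
Let $p,q$ be projections in a C*-algebra $B$.
\begin{itemize}
\item[(a)] If $T=T^*\in B$ and $\|T-p\|\le\eta<\frac12$, then the spectrum of $T$ lies within $\eta$ of $\{0,1\}$, and $\chi(T)\in B$ is a projection with $\|\chi(T)-T\|\le\eta$.
\item[(b)] If $\|p-q\|<1$, then $z=qp+(1-q)(1-p)$ is invertible, $zp=qz$, and $p\sim q$.
\item[(c)] If $v\in B$ satisfies $\|v^*v-p\|<\frac14$ and $\|vv^*-q\|<\frac14$, then $p\sim q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\operatorname{dist}(s,\{0,1\})>\eta$, then $\|(p-s)^{-1}\|<1/\eta$, so $T-s=(p-s)+(T-p)$ is invertible by the Neumann series. Hence $\chi$ is continuous on the spectrum of $T$ and differs there from the identity function by at most $\eta$.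

(b) We have $z-1=(2q-1)(p-q)$, so $\|z-1\|<1$, and $zp=qp=qz$. Then $z^*zp=z^*qz=pz^*z$, so $|z|$ commutes with $p$. The unitary $u=z|z|^{-1}$ satisfies $upu^*=q$, and $v=up$ implements the equivalence.

(c) By (a), $\|\chi(v^*v)-p\|<\frac12$ and $\|\chi(vv^*)-q\|<\frac12$, so by (b) it suffices to show $\chi(v^*v)\sim\chi(vv^*)$. The function $f(s)=s^{-1/2}\chi(s)$, with $f(s)=0$ for $s\le\frac12$, is continuous on the union of the spectra of $v^*v$ and $vv^*$, which avoids $[\frac14,\frac34]$. Approximation by polynomials gives $vf(v^*v)=f(vv^*)v$. For $v'=vf(v^*v)$ we get $v'^*v'=\chi(v^*v)$ and $v'v'^*=f(vv^*)vv^*f(vv^*)=\chi(vv^*)$.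
\end{proof}

An \emph{AF algebra} is the closure of an increasing union of finite-dimensional C*-subalgebras $F_j$. Replacing $F_j$ by $F_j+\mathbb C1$, we always assume $1\in F_j$.

\begin{lemma}\label{lem:sf}
AF algebras and C*-algebras with a faithful tracial state are stably finite. In particular the CAR algebra satisfies \textup{(H)}.
\end{lemma}

\begin{proof}
Let $v\in M_m(A)$ be an isometry. Suppose first that $A=\overline{\bigcup_jF_j}$ is AF, and choose $j$ and $x\in M_m(F_j)$ with $\|x-v\|<1$. Then $\|v^*x-1\|=\|v^*(x-v)\|<1$, so $v^*x$ is invertible in $M_m(A)$. Hence $xy=0$ implies $y=0$, and $x$ is not a zero divisor of this kind in $M_m(F_j)$; in a direct sum of full matrix algebras this means that $x$ is invertible. So $v^*=(v^*x)x^{-1}$ is invertible, $v$ is its inverse, and $vv^*=1$.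

If $\tau$ is a faithful tracial state on $A$, then $\tau_m(x)=\sum_\mu\tau(x_{\mu\mu})$ is a trace on $M_m(A)$, and it is faithful because $\tau_m(x^*x)=\sum_{\mu,\nu}\tau(x_{\nu\mu}^*x_{\nu\mu})$. The projection $1-vv^*$ has trace $\tau_m(1)-\tau_m(v^*v)=0$, so it vanishes.

The CAR algebra is AF and contains $M_{2^l}$ unitally for all $l$.
\end{proof}

In the next two lemmas $A$ is stably finite and $F=\bigoplus_hM_{N_h}$ is a finite-dimensional C*-subalgebra containing the unit of $A$. An element $x\in M_m(F)$ has components $x_h\in M_m(M_{N_h})$. The first lemma says that a rank difference of constant sign cannot be undone in the larger algebra.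

\begin{lemma}\label{lem:rank}
If $p,q\in M_m(F)$ are projections with $\operatorname{rank}p_h>\operatorname{rank}q_h$ for all $h$, then $p\not\sim q$ in $M_m(A)$.
\end{lemma}

\begin{proof}
Comparing ranks, $q\sim p'$ in $M_m(F)$ for a projection $p'\le p$, $p'\ne p$. If $p\sim q$, there is $v\in M_m(A)$ with $v^*v=p$, $vv^*=p'$. Then $v=p'vp$, so $(1-p)v=0=v(1-p)$, and $v'=v+1-p$ satisfies $v'^*v'=1$ and $v'v'^*=p'+1-p\neq1$. This contradicts stable finiteness.
\end{proof}

\begin{lemma}\label{lem:values}
Let $\bar y$ be a $(k+1)$-tuple of contractions in $F$.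
\begin{itemize}
\item[(a)] If $e(\bar y)$ is a projection with $\operatorname{rank}e(\bar y)_h=N_hD/2$ for all $h$, then $\varphi_k(\bar y)=0$.
\item[(b)] If there are an integer $d\ne0$ and a projection $E\in M_D(F)$ with $\|e(\bar y)-E\|<\frac18$ and $\operatorname{rank}E_h=N_hD/2+d$ for all $h$, then $\varphi_k(\bar y)=1$.
\end{itemize}
\end{lemma}

\begin{proof}
The components of $p_0$ have rank $N_hD/2$. In (a) there is therefore a partial isometry $v\in M_D(F)$ with $v^*v=e(\bar y)$ and $vv^*=p_0$, and its entries are contractions.

In (b), suppose $\varphi_k(\bar y)<1$. Then there is $v\in M_D(A)$ such that all entries of $v^*v-e(\bar y)$ and $vv^*-p_0$ have norm less than $1/(8D)$. Since $\|x\|\le(\sum_{\mu,\nu}\|x_{\mu\nu}\|^2)^{1/2}$, both matrices have norm less than $\frac18$. So $\|v^*v-E\|<\frac14$ and $\|vv^*-p_0\|<\frac14$, and $E\sim p_0$ in $M_D(A)$ by Lemma~\ref{lem:proj}(c). This contradicts Lemma~\ref{lem:rank}, applied to $(E,p_0)$ if $d>0$ and to $(p_0,E)$ if $d<0$.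
\end{proof}

Commuting tuples satisfying (a) come from the sphere. Let $X=S^{2k}\subset\mathbb R^{2k+1}$ with coordinate functions $\xi_0,\dots,\xi_{2k}$, and put
\[
\zeta_j=\xi_{2j-1}+i\xi_{2j}\ \ (1\le j\le k),\qquad\zeta_{k+1}=\xi_0,\qquad\beta=e(\bar\zeta)=\frac12\Big(1+\sum_i\xi_i\gamma_i\Big)\in M_D(C(X)).
\]
The $\zeta_j$ are contractions in $C(X)$, and $\beta$ is a projection by \eqref{eq:square}. Each $\gamma_i$ has trace zero, because $\gamma_l\gamma_i\gamma_l^{-1}=-\gamma_i$ for $l\neq i$, so $\beta(z)$ has rank $D/2$ at every point $z$. Consequently, for points $z_1,\dots,z_N\in X$,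
\begin{equation}\label{eq:diag}
b_j=\operatorname{diag}(\zeta_j(z_1),\dots,\zeta_j(z_N))\ \Longrightarrow\ e(\bar b)=\bigoplus_{m=1}^N\beta(z_m)\text{ is a projection of rank }ND/2 .
\end{equation}

\section{Two examples in the CAR algebra}\label{sec:examples}

In this section $A$ is the CAR algebra and $\tau$ is its tracial state, which restricts to the normalized trace on each $M_{2^l}$.

\begin{example}[the trace misses a rank difference]\label{ex:trace}
Let $\vartheta(y)=\inf_{v\in A_1}\max(\|v^*v-y\|,\|vv^*-(1-y)\|)$. For $l\ge2$ let $p,p'\in M_{2^l}$ be projections of ranks $2^{l-1}$ and $2^{l-1}+1$. Then $\vartheta(p)=0$, and $\vartheta(p')\ge\frac14$ by Lemmas~\ref{lem:proj}(c) and~\ref{lem:rank}. For a term $t$ in one variable, $t(p)=t(1)p+t(0)(1-p)$ with scalars $t(0),t(1)$, and the same holds for $p'$. Hence $\|t(p)\|=\|t(p')\|$ and $|\tau(t(p))-\tau(t(p'))|=2^{-l}|t(1)-t(0)|$. If $\psi(y)$ is a continuous function of finitely many expressions $\|t(y)\|$ and $\operatorname{Re}\tau(t(y))$, then $\psi(p)-\psi(p')\to0$ as $l\to\infty$, so $\sup|\vartheta-\psi|\ge\frac18$.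
\end{example}

Here the rank difference sits in a single element, and the unary predicate $\vartheta$ records it. In the next example it is spread over three self-adjoint elements.

\begin{example}[spin matrices]\label{ex:spin}
Let $k=1$, $D=2$, $\gamma_i=\sigma_i$. Let $N\ge2$, $j=(N-1)/2$, and index an orthonormal basis of $\mathbb C^N$ as $\epsilon_{-j},\epsilon_{-j+1},\dots,\epsilon_j$. Put
\[
J_0\epsilon_m=m\epsilon_m,\qquad J_+\epsilon_m=\sqrt{j(j+1)-m(m+1)}\,\epsilon_{m+1},\qquad J_1=\operatorname{Re}J_+,\quad J_2=\operatorname{Im}J_+ ,
\]
where the coefficient vanishes for $m=j$. Evaluating on the basis gives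
\[
J_+^*J_+=j(j+1)-J_0^2-J_0,\qquad J_+J_+^*=j(j+1)-J_0^2+J_0,\qquad[J_0,J_+]=J_+ .
\]
The sum and difference of the first two identities give $J_0^2+J_1^2+J_2^2=j(j+1)$ and $[J_1,J_2]=iJ_0$. The self-adjoint and skew-adjoint parts of the third give $[J_2,J_0]=iJ_1$ and $[J_0,J_1]=iJ_2$. Since $m(m+1)\ge-\frac14$, we have $\|J_+\|\le j+\frac12=N/2$, so $a_1=2J_+/N$ and $a_2=2J_0/N$ are contractions, and $x_i(\bar a)=2J_i/N$. The commutators $[x_i,x_l]$ have norm at most $2/N$.

\emph{The rank difference.} Let $S=\sum_iJ_i\otimes\sigma_i$. In \eqref{eq:square} the commutator terms are $iJ_0\otimes i\sigma_0$, $iJ_2\otimes i\sigma_2$ and $(-iJ_1)\otimes(-i\sigma_1)$, so $S^2=j(j+1)-S$, that is, $(S-j)(S+j+1)=0$. The trace of $S$ is zero, so the multiplicities $m_+$ of $j$ and $m_-$ of $-(j+1)$ satisfy $jm_+=(j+1)m_-$ and $m_++m_-=2N=4j+2$. This gives $m_+=N+1$ and $m_-=N-1$. Therefore $e(\bar a)=\frac12(1+2S/N)$ has the eigenvalue $1-\frac1{2N}$ with multiplicity $N+1$ and the eigenvalue $-\frac1{2N}$ with multiplicity $N-1$. It is within $\frac1{2N}$ of a projection of rank $ND/2+1$. For $N=2^l\ge8$, Lemma~\ref{lem:values}(b)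 gives $\varphi_1(\bar a)=1$ in $A$.

\emph{A commuting competitor.} For each $N$ choose points $z_1,\dots,z_N\in S^2$ so that their normalized counting measures converge weakly to normalized area measure (for instance the first $N$ terms of a typical sequence of independent random points), and let $\bar b$ be as in \eqref{eq:diag}. Then $\varphi_1(\bar b)=0$.

\emph{Real linear terms do not separate $\bar a$ from $\bar b$.} Let $\alpha\in\mathbb R^3$ be a unit vector and $t=\sum_i\alpha_ix_i$. By the commutation relations, conjugation by $\exp(isJ_l)$ fixes $J_l$ and rotates the real span of the other two $J_i$ through the angle $s$, and such rotations carry $\alpha$ to $(1,0,0)$. So $t(\bar a)$ is unitarily equivalent to $2J_0/N$, with eigenvalues $(2m-1)/N-1$, $1\le m\le N$. The eigenvalues $s_1\le\dots\le s_N$ of $t(\bar b)$ are the heights $\alpha\cdot z_m$. By Archimedes' theorem the height of a uniformly distributed point of $S^2$ is uniformly distributed in $[-1,1]$, so the distribution function of the $s_m$ is within some $c_N\to0$ of $(1+s)/2$, uniformly on $[-1,1]$. It is at least $m/N$ at $s_m$ and less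 than $m/N$ to the left of $s_m$, so $|s_m-(2m/N-1)|\le2c_N$. Matching eigenvalues in increasing order gives unitaries $u$ with $\|ut(\bar a)u^*-t(\bar b)\|\le2c_N+1/N$. By \eqref{eq:inv}, $P(t(\bar a))-P(t(\bar b))\to0$ along $N=2^l$ for every unary definable predicate $P$.
\end{example}

The example shows the two halves of the argument: an integer $d$ (here $d=1$) carried by the whole tuple, and a unitary $u$ that depends on the term. It does not treat terms that are not self-adjoint, such as $y_1$, where $a_1$ is nilpotent, $b_1$ is normal, and eigenvalue lists are of no use. For these a topological reason is needed. A term $t$ defines a map $t(\bar\zeta):S^2\to\mathbb C$, and a projection pulled back from a planar polyhedron cannot have the class of $\beta$ (Lemmas~\ref{lem:beta} and~\ref{lem:pullback}). To turn this into unitaries we leave the spin matrices and build $\bar a$ and $\bar b$ by compressing operators on Hilbert space.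

\section{Reduction to matrices}\label{sec:reduction}

\begin{proposition}\label{prop:key}
Let $t^{(1)},\dots,t^{(s)}$ be $k$-tuples of $*$-polynomials in $k+1$ variables and let $\delta>0$. There are an integer $d\neq0$ and a number $N_1$ such that for every $N\ge N_1$ there are $(k+1)$-tuples $\bar a,\bar b$ of contractions in $M_N$ with the following properties.
\begin{itemize}
\item[(i)] For each $i$ there is a unitary $u_i\in M_N$ with $\|u_it^{(i)}_l(\bar a)u_i^*-t^{(i)}_l(\bar b)\|<\delta$ for $l=1,\dots,k$.
\item[(ii)] $e(\bar b)\in M_D(M_N)$ is a projection of rank $ND/2$.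
\item[(iii)] There is a projection $E\in M_D(M_N)$ of rank $ND/2+d$ with $\|e(\bar a)-E\|<\frac18$.
\end{itemize}
\end{proposition}

The integer $d$ does not depend on $N$. This matters because (H) provides subalgebras with several summands of uncontrolled sizes, and Lemma~\ref{lem:rank} needs the same sign in all of them.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Let $\psi(\bar y)$ be a quantifier-free $L_k$-formula and $\varepsilon>0$. Then $\psi=u(\alpha_1,\dots,\alpha_s)$ with $u$ continuous and $\alpha_i=P_i(t^{(i)}(\bar y))$, where $P_i$ is the norm or a definable predicate and $t^{(i)}$ is a tuple of at most $k$ terms. Pad each $t^{(i)}$ with zeros to length $k$. The $\alpha_i$ are bounded, so $u$ is uniformly continuous on a box containing their values. By \eqref{eq:inv} each $P_i$ is uniformly continuous and unchanged when all its arguments are conjugated by one unitary of $A$. Hence there is $\delta>0$ such that tuples $\bar a,\bar b$ in $A_1$ satisfy $|\psi(\bar a)-\psi(\bar b)|<\varepsilon$ whenever there are unitaries $u_1,\dots,u_s\in A$ with $\|u_it_l^{(i)}(\bar a)u_i^*-t_l^{(i)}(\bar b)\|<\delta$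 for all $i,l$.

Take $d$ and $N_1$ from Proposition~\ref{prop:key}. By (H) there is a unital $*$-homomorphism into $A$ from an algebra $\bigoplus_hM_{N_h}$ with all $N_h\ge N_1$. Its kernel is a sum of summands, and not all of them since $1\neq0$ in $A$. Discarding the kernel, we obtain a unital subalgebra $F=\bigoplus_hM_{N_h}\subset A$ with all $N_h\ge N_1$. Let $\bar a,\bar b,u_i,E$ be the direct sums over $h$ of the objects given by the proposition for $N=N_h$. By (i), $|\psi(\bar a)-\psi(\bar b)|<\varepsilon$. By (ii), (iii) and Lemma~\ref{lem:values}, $\varphi_k(\bar b)=0$ and $\varphi_k(\bar a)=1$. So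
\[
1=|\varphi_k(\bar a)-\varphi_k(\bar b)|\le2\sup|\varphi_k-\psi|+\varepsilon ,
\]
and $\varepsilon$ was arbitrary. Since $0\le\varphi_k\le1$, the constant $\frac12$ attains the bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The CAR algebra satisfies (H) by Lemma~\ref{lem:sf}. If all predicates of a family have arity at most $k$, the expanded language is contained in $L_k$, and by Theorem~\ref{thm:main} the formula $\varphi_k$ is not within $\frac14$ of any quantifier-free formula, already in the model $A$. A finite family has bounded arity.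
\end{proof}

\begin{remark}\label{rem:hyp}
Of the predicates, the proof uses only uniform continuity and invariance under inner automorphisms. Stable finiteness enters only through Lemma~\ref{lem:rank}. Without it $\varphi_k$ can lose sight of $d$: in $A=B(\mathbb C^N\otimes\ell^2)\supset M_N\otimes1$ all nonzero projections of $M_D(M_N)$ have infinite rank and are equivalent, so $\varphi_k(\bar a)\le8D\|e(\bar a)-E\|$ when $E\ne0$. Large matrix summands are needed because $N_1$ depends on $\psi$ and $\varepsilon$, and $A=M_n$ shows that they cannot be dropped. The bound on the arity is used only in Lemma~\ref{lem:pullback}; for arity $k+1$ the theorem fails, since $\varphi_k$ is itself a definable predicate of that arity.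
\end{remark}

\section{Dual algebras and the index pairing}\label{sec:index}

The plan for Proposition~\ref{prop:key} is as follows. Let $\rho_1$ be a diagonal representation of $C(X)$ on a Hilbert space, let $W$ be a unitary that commutes with $\rho_1(C(X))$ modulo compact operators, and let $\rho_0=W\rho_1(\cdot)W^*$. Cutting $\rho_0(\bar\zeta)$ and $\rho_1(\bar\zeta)$ down to the span of the first $N$ basis vectors gives $\bar a$ and $\bar b$. The rank difference $d$ will be the Fredholm index of the compression of $W$ to the range of $\rho_1(\beta)$, so $W$ must be chosen with nonzero index. The unitary $W^*$ conjugates $\rho_0$ to $\rho_1$ exactly, but it need not survive the cut as a unitary. Unitaries of the form $1+\text{compact}$ do survive it. So for (i) we need, for each tuple $t^{(i)}$, a unitary in $1+\mathcal K$ that almost conjugates $\rho_0$ to $\rho_1$ on the $k$ functions $t_l^{(i)}(\bar\zeta)$. Lemma~\ref{lem:undo} produces it when $W$ is connected to $1$ through unitaries that commute modulo $\mathcal K$ with these $k$ functions only, and this is a question about a $K_1$-group.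

A \emph{finite complex} is a space homeomorphic to a finite simplicial complex. Let $Y$ be a finite complex, $H$ a separable infinite-dimensional Hilbert space, $\mathcal K$ the ideal of compact operators, and $\rho:C(Y)\to B(H)$ a unital representation. It is \emph{ample} if $\rho(a)\in\mathcal K$ implies $a=0$, and \emph{diagonal} if there are an orthonormal basis $(\epsilon_m)_{m\ge1}$ and points $y_m\in Y$ with $\rho(a)\epsilon_m=a(y_m)\epsilon_m$. Both properties pass to $\rho\otimes1_n$ on $H^n$. The \emph{dual algebra}
\[
D_\rho(Y)=\{T\in B(H):[T,\rho(a)]\in\mathcal K\text{ for all }a\in C(Y)\}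
\]
is a unital C*-algebra, and $M_n(D_\rho(Y))=D_{\rho\otimes1_n}(Y)$.

Recall that $K^0(Y)=K_0(C(Y))$ is generated by the classes $[p]$ of projections in the algebras $M_m(C(Y))$, and $[1]$ is the class of the unit. A continuous map $g:X\to Y$ induces $g^*:C(Y)\to C(X)$, $a\mapsto a\circ g$, and $g^*[p]=[p\circ g]$. For a C*-algebra $B$, the elements of $K_1(B)$ are the classes $[w]$ of unitaries in the algebras $M_n(B)$, with $[w]+[w']=[w\oplus w']$, and $[w]=0$ if and only if $w\oplus1$ lies in the identity component of the unitary group of $M_{n'}(B)$ for all large $n'$.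

Let $w\in M_n(D_\rho(Y))$ be a unitary and $p\in M_m(C(Y))$ a projection. On $H^n\otimes\mathbb C^m$ let $Q=(\rho\otimes1_n)(p)$, applied entrywise, and $\tilde w=w\otimes1_m$. Since $[Q,\tilde w]$ is compact, $Q\tilde w^*Q$ inverts $Q\tilde wQ$ on $\operatorname{ran}Q$ modulo compact operators. So $Q\tilde wQ$ is Fredholm on $\operatorname{ran}Q$. Its index equals that of $Q\tilde wQ+1-Q$ on the whole space, so it is constant along norm-continuous paths of $w$ and of $p$. It is additive under direct sums in each variable and vanishes for $w=1$. We obtain a homomorphism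
\[
\kappa_\rho:K_1(D_\rho(Y))\to\operatorname{Hom}(K^0(Y),\mathbb Z),\qquad\kappa_\rho[w]([p])=\operatorname{Index}\big(Q\tilde wQ|_{\operatorname{ran}Q}\big).
\]
For $p=1$ we get $\kappa_\rho[w]([1])=\operatorname{Index}(w)=0$.

\begin{theorem}\label{thm:duality}
If $Y$ is a finite complex and $\rho$ is ample, then $\ker\kappa_\rho$ is finite and the image of $\kappa_\rho$ is $\{h\in\operatorname{Hom}(K^0(Y),\mathbb Z):h([1])=0\}$.
\end{theorem}

\begin{proof}
Let $y_0\in Y$ be a vertex and $J=C_0(Y\setminus\{y_0\})$. Then $C(Y)$ is the unitization of $J$ and $K^0(Y)=\mathbb Z[1]\oplus K_0(J)$. Restriction identifies $\{h:h([1])=0\}$ with $\operatorname{Hom}(K_0(J),\mathbb Z)$. Paschke duality (\cite{Pa}; \cite[Chs.~5, 7, 8]{HR}) is an isomorphism $K_1(D_\rho(Y))\cong KK(J,\mathbb C)$ under which $[w]\mapsto\kappa_\rho[w]|_{K_0(J)}$ corresponds, up to sign, to the canonical map $KK(J,\mathbb C)\to\operatorname{Hom}(K_0(J),\mathbb Z)$. By the Universal Coefficient Theorem \cite{RS} there is an exact sequence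
\[
0\to\operatorname{Ext}(K_1(J),\mathbb Z)\to KK(J,\mathbb C)\to\operatorname{Hom}(K_0(J),\mathbb Z)\to0 .
\]
The group $K_1(J)$ is finitely generated, by induction on the number of cells using the six-term exact sequence, and $\operatorname{Ext}(G,\mathbb Z)$ is isomorphic to the torsion subgroup of $G$ for finitely generated $G$. So the kernel is finite.
\end{proof}

We use surjectivity for the sphere, to find a unitary with nonzero index, and finiteness of the kernel for the images of the sphere in $\mathbb R^{2k}$, to contract a multiple of that unitary. The next lemma says what such a contraction yields.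

\begin{lemma}\label{lem:undo}
Let $\rho:C(Y)\to B(H)$ be a diagonal representation and let $W$ lie in the identity component of the unitary group of $D_\rho(Y)$. For every finite set $G\subset C(Y)$ and $\varepsilon>0$ there is a unitary $U\in1+\mathcal K$ with $\|UW\rho(a)W^*U^*-\rho(a)\|<\varepsilon$ for all $a\in G$.
\end{lemma}

\begin{proof}
Subdividing a path from $1$ to $W$ writes $W$ as a product of unitaries at distance less than $2$ from $1$, and each of these has a self-adjoint logarithm. So $W=\prod_{j}\exp(ih_j)$, a finite product with $h_j=h_j^*\in D_\rho(Y)$. The commutators $[h_j,\rho(a)]$ are compact, and we make them small by removing a finite-dimensional corner. Let $P_M$ be the projection onto the span of $\epsilon_1,\dots,\epsilon_M$, and put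
\[
h_{j,M}=(1-P_M)h_j(1-P_M),\qquad W_M=\prod_j\exp(ih_{j,M}).
\]
Since $h_{j,M}-h_j$ has finite rank, $W_M$ and $W$ have the same image in $B(H)/\mathcal K$, so $U=W_MW^*$ is a unitary in $1+\mathcal K$. Since $P_M$ commutes with $\rho(a)$,
\[
[h_{j,M},\rho(a)]=(1-P_M)[h_j,\rho(a)](1-P_M)\to0\qquad(M\to\infty).
\]
The Leibniz rule gives $\|[h^n,T]\|\le n\|h\|^{n-1}\|[h,T]\|$, hence $\|[\exp(ih),T]\|\le e^{\|h\|}\|[h,T]\|$, and
\[
\|UW\rho(a)W^*U^*-\rho(a)\|=\|[W_M,\rho(a)]\|\le\sum_je^{\|h_j\|}\,\|[h_{j,M},\rho(a)]\|\to0 .\qedhere
\]
\end{proof}

\section{The sphere and its images in $\mathbb R^{2k}$}\label{sec:sphere}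

We use the following standard facts. The Chern character $\operatorname{ch}:K^0(Y)\to H^{\mathrm{ev}}(Y;\mathbb Q)$ is a homomorphism, natural in $Y$, whose component of degree $0$ is the rank, and $\operatorname{ch}[1]=1$. For $X=S^{2k}$ we have $K^0(X)\cong\mathbb Z^2$ and $K^0(X)/\mathbb Z[1]\cong\mathbb Z$, and $\operatorname{ch}$ is injective on $K^0(X)$. For a smooth projection $p$ over a manifold, the Grassmann connection on $\operatorname{ran}p$ has curvature $p\,dp\,dp$, and by Chern--Weil theory the component of $\operatorname{ch}[p]$ of degree $2k$ is a nonzero constant multiple of the de Rham class of $\operatorname{Tr}\big((p\,dp\,dp)^k\big)$. From $p^2=p$ we get $p\,dp=dp\,(1-p)$, so $p$ commutes with $dp\,dp$ and this form equals $\operatorname{Tr}(p(dp)^{2k})$.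

\begin{lemma}\label{lem:beta}
$[\beta]\notin\mathbb Z[1]$ in $K^0(X)$.
\end{lemma}

\begin{proof}
Let $\Phi=\sum_i\xi_i\gamma_i$, so that
\[
\operatorname{Tr}\big(\beta(d\beta)^{2k}\big)=2^{-2k-1}\big(\operatorname{Tr}(d\Phi)^{2k}+\operatorname{Tr}(\Phi(d\Phi)^{2k})\big).
\]
A product of $j$ distinct $\gamma$'s with $1\le j\le2k$ has trace zero, because it anticommutes with some $\gamma_l$: with one of its factors if $j$ is even, and with an absent $\gamma_l$ if $j$ is odd. In
\[
(d\Phi)^{2k}=\sum\gamma_{i_1}\cdots\gamma_{i_{2k}}\,d\xi_{i_1}\wedge\dots\wedge d\xi_{i_{2k}}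
\]
only distinct indices contribute, so $\operatorname{Tr}(d\Phi)^{2k}=0$. Now multiply by $\xi_i\gamma_i$. If $i$ is one of $i_1,\dots,i_{2k}$, the matrix is $\pm$ a product of $2k-1$ distinct $\gamma$'s and has trace zero. Otherwise $i_1,\dots,i_{2k}$ is one of the $(2k)!$ orderings of the remaining indices. Reordering changes the matrix and the form by the same sign, and $\gamma_i\gamma_0\cdots\widehat{\gamma_i}\cdots\gamma_{2k}=(-1)^i\lambda$. Hence
\[
\operatorname{Tr}(\Phi(d\Phi)^{2k})=\lambda D\,(2k)!\sum_{i=0}^{2k}(-1)^i\xi_i\,d\xi_0\wedge\dots\wedge\widehat{d\xi_i}\wedge\dots\wedge d\xi_{2k}.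
\]
The sum is the volume form of the sphere, whose class is nonzero. So $\operatorname{ch}[\beta]$ has a nonzero component of degree $2k$, while $\operatorname{ch}(m[1])=m$ has none.
\end{proof}

By a \emph{polyhedron} in $\mathbb R^{2k}$ we mean a finite union of convex hulls of finite sets. Let $Y$ be a polyhedron and $C\supset Y$ a cube. Each of the convex hulls is an intersection of finitely many closed half-spaces, and the bounding hyperplanes cut $C$ into convex cells so that $Y$ is a union of cells. Barycentric subdivision then gives a triangulation of $C$ in which $Y$ is a subcomplex. In particular $Y$ is a finite complex.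

\begin{lemma}\label{lem:pullback}
Let $g:X\to\mathbb R^{2k}$ be continuous with $Y=g(X)$ a polyhedron. Then $g^*K^0(Y)\subset\mathbb Z[1]$.
\end{lemma}

\begin{proof}
The triangulation of $C$ has no simplices of dimension $2k+1$, so $H_{2k+1}(C,Y;\mathbb Q)=0$. By the exact sequence of the pair, $H_{2k}(Y;\mathbb Q)$ injects into $H_{2k}(C;\mathbb Q)=0$. Hence $H^{2k}(Y;\mathbb Q)=0$. The cohomology of $X$ lives in degrees $0$ and $2k$, so for $y\in K^0(Y)$ the class $\operatorname{ch}(g^*y)=g^*\operatorname{ch}(y)$ equals its component of degree $0$, an integer $m$. Then $\operatorname{ch}(g^*y-m[1])=0$, and $g^*y=m[1]$ by injectivity.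
\end{proof}

\begin{lemma}\label{lem:w}
There are a diagonal ample representation $\pi:C(X)\to B(H)$ and a unitary $w\in D_\pi(X)$ such that
\begin{itemize}
\item[(a)] $\kappa_\pi[w]([\beta])\neq0$;
\item[(b)] for every $g:X\to\mathbb R^{2k}$ as in Lemma~\ref{lem:pullback}, with $\rho=\pi\circ g^*$, we have $w\in D_\rho(Y)$ and $[w]$ has finite order in $K_1(D_\rho(Y))$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $(z_m)$ be a sequence in $X$ that contains each point of a countable dense set infinitely often, and let $\pi'(a)=\operatorname{diag}(a(z_m))$ on $\ell^2(\mathbb N)$. If $\pi'(a)$ is compact then $a(z_m)\to0$, so $a$ vanishes on the dense set. Thus $\pi'$ is ample. By Lemma~\ref{lem:beta} the quotient map $h:K^0(X)\to K^0(X)/\mathbb Z[1]\cong\mathbb Z$ has $h([1])=0$ and $h([\beta])\ne0$. By Theorem~\ref{thm:duality}, $h=\kappa_{\pi'}[w]$ for some $n$ and some unitary $w\in M_n(D_{\pi'}(X))$. Put $\pi=\pi'\otimes1_n$. Then $w\in D_\pi(X)$, and (a) holds because $\kappa_\pi[w]([\beta])$ and $\kappa_{\pi'}[w]([\beta])$ are the index of the same operator.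

For (b), $\rho$ is ample: if $\pi(a\circ g)$ is compact then $a\circ g=0$, and $a=0$ since $g$ maps onto $Y$. As $\rho(C(Y))\subset\pi(C(X))$, we have $D_\pi(X)\subset D_\rho(Y)$. For a projection $q$ over $C(Y)$ we have $\rho(q)=\pi(q\circ g)$, so $\kappa_\rho[w]([q])=\kappa_\pi[w](g^*[q])$. By Lemma~\ref{lem:pullback} this is a multiple of $\kappa_\pi[w]([1])=0$. So $[w]$ lies in $\ker\kappa_\rho$, which is finite by Theorem~\ref{thm:duality}.
\end{proof}

\section{Compression: proof of Proposition~\ref{prop:key}}\label{sec:compression}

To convert an index into a difference of ranks we use the relative index of two projections. For projections $p,q$ on a Hilbert space with $p-q$ compact, $qp:\operatorname{ran}p\to\operatorname{ran}q$ is Fredholm, since $pqp-p=p(q-p)p$ and $qpq-q=q(p-q)q$ are compact. Let $[p:q]$ be its index. Then: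
\begin{itemize}
\item[(I1)] $[p:q]+[q:q']=[p:q']$, since $q'q\cdot qp-q'p=q'(q-p)p$ is compact;
\item[(I2)] $[p:q]=0$ if $\|p-q\|<1$, since the invertible operator $z$ of Lemma~\ref{lem:proj}(b) maps $\operatorname{ran}p$ onto $\operatorname{ran}q$ and equals $qp$ there;
\item[(I3)] $[E'\oplus S:E''\oplus S]=\operatorname{rank}E'-\operatorname{rank}E''$ if $E',E''$ act on a finite-dimensional space, since the index of a map between finite-dimensional spaces is the difference of dimensions and the map is the identity on $\operatorname{ran}S$.
\end{itemize}
Let $\pi$ and $w$ be as in Lemma~\ref{lem:w}.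

\medskip\noindent\emph{Step 1: polyhedral images.} Let $f^{(i)}=t^{(i)}(\bar\zeta):X\to\mathbb C^k=\mathbb R^{2k}$. The image of $f^{(i)}$ need not be a finite complex, so we perturb. Identify $X$ with the boundary of a simplex by radial projection, and subdivide until every $f^{(i)}_l$ varies by at most $\delta/8$ on every simplex. Let $g^{(i)}$ agree with $f^{(i)}$ at the vertices and be affine on each simplex. The value of $g^{(i)}_l$ at a point is a convex combination of values of $f^{(i)}_l$ at vertices of a simplex containing the point, so $|f_l^{(i)}-g_l^{(i)}|\le\delta/8$. The image $Y_i=g^{(i)}(X)$ is a polyhedron.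

\medskip\noindent\emph{Step 2: two representations.} Let $D_i$ be the dual algebra of $\pi\circ g^{(i)*}$. By Lemma~\ref{lem:w}(b) there is $r\ge1$ with $r[w]=0$ in $K_1(D_i)$ for all $i$. So there is $n\ge r$ such that $W=w^{\oplus r}\oplus1_{n-r}$ lies in the identity component of the unitary group of $M_n(D_i)$ for all $i$. On $\mathcal H=H^n$ put $\rho_1=\pi\otimes1_n$ and $\rho_0=W\rho_1(\cdot)W^*$. Since $W\in D_{\rho_1}(X)$,
\[
\rho_0(a)-\rho_1(a)=[W,\rho_1(a)]W^*\in\mathcal K\qquad(a\in C(X)).
\]
The representation $\rho_1\circ g^{(i)*}$ of $C(Y_i)$ is diagonal with dual algebra $M_n(D_i)$, and it sends the $l$-th complex coordinate function to $\rho_1(g^{(i)}_l)$. Lemma~\ref{lem:undo} gives unitaries $U_i\in1+\mathcal K$ with $\|U_i\rho_0(g_l^{(i)})U_i^*-\rho_1(g^{(i)}_l)\|<\delta/4$. With Step~1,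
\begin{equation}\label{eq:U}
\|U_i\rho_0(f^{(i)}_l)U_i^*-\rho_1(f_l^{(i)})\|<\tfrac\delta8+\tfrac\delta4+\tfrac\delta8=\tfrac\delta2\qquad(1\le i\le s,\ 1\le l\le k).
\end{equation}

\medskip\noindent\emph{Step 3: the matrices, and (ii).} Let $P_N$ be the projection onto the span of the first $N$ vectors of a basis that diagonalizes $\rho_1$, and identify $B(P_N\mathcal H)$ with $M_N$. Then $[P_N,\rho_1(a)]=0$. For compact $c$ we have $\|c-P_Nc\|\to0$ and $\|c-cP_N\|\to0$, so $\|c-P_NcP_N\|\to0$ and $[P_N,c]\to0$. Hence $[P_N,\rho_0(a)]\to0$ and $[P_N,U_i]\to0$. Put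
\[
a_j=P_N\rho_0(\zeta_j)P_N,\qquad b_j=P_N\rho_1(\zeta_j)P_N\qquad(1\le j\le k+1).
\]
These are contractions. The tuple $\bar b$ has the form \eqref{eq:diag}, which proves (ii).

\medskip\noindent\emph{Step 4: proof of (i).} The map $T\mapsto P_NTP_N$ is linear, $*$-preserving and unital onto $M_N$, and
\begin{equation}\label{eq:mult}
\|P_NTT'P_N-P_NTP_NT'P_N\|=\|P_NT(1-P_N)T'P_N\|\le\|T\|\,\|[P_N,T']\| .
\end{equation}
Write $o(1)$ for a term whose norm tends to $0$ as $N\to\infty$. Induction on the length of words in \eqref{eq:mult} gives $t^{(i)}_l(\bar b)=P_N\rho_1(f_l^{(i)})P_N$ and $t_l^{(i)}(\bar a)=P_N\rho_0(f^{(i)}_l)P_N+o(1)$. Let $V_i=P_NU_iP_N\in M_N$. By \eqref{eq:mult}, $V_i^*V_i=P_N+o(1)$, so for large $N$ the matrix $V_i$ is invertible, $u_i=V_i|V_i|^{-1}$ is a unitary, and $\|u_i-V_i\|=\|P_N-|V_i|\|\to0$. Two more applications of \eqref{eq:mult} give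
\[
u_it^{(i)}_l(\bar a)u_i^*-t^{(i)}_l(\bar b)=P_N\big(U_i\rho_0(f^{(i)}_l)U_i^*-\rho_1(f^{(i)}_l)\big)P_N+o(1),
\]
and by \eqref{eq:U} the norm is less than $\delta$ for all large $N$.

\medskip\noindent\emph{Step 5: proof of (iii).} On $\mathcal H\otimes\mathbb C^D$ let $Q=\rho_1(\beta)$, $Q_0=\rho_0(\beta)$, $c=Q_0-Q$ (compact) and $P=P_N\otimes1_D$. The entries of $e(\bar y)$ are linear in $1$, $y_j$, $y_j^*$, so $e(\bar a)=PQ_0P$ and $e(\bar b)=PQ$. To compare the matrix $e(\bar a)$ with the infinite-rank projection $Q_0$, we complete it by the part of $Q$ that was cut off. Since $PQ=QP$,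
\[
T_N:=Q+PcP=PQ_0P\oplus(1-P)Q=e(\bar a)\oplus(1-P)Q,\qquad\eta_N:=\|T_N-Q_0\|=\|c-PcP\|\to0 .
\]
Let $N$ be so large that $\eta_N<\frac18$. By Lemma~\ref{lem:proj}(a), $Q_N=\chi(T_N)$ is a projection with $\|Q_N-T_N\|\le\eta_N$. Functional calculus respects the direct sum, so $Q_N=E\oplus(1-P)Q$ with $E=\chi(e(\bar a))$, and $\|E-e(\bar a)\|\le\eta_N<\frac18$. Moreover $\|Q_N-Q_0\|\le2\eta_N<1$, and $Q_N-Q$ has finite rank. By (I3), (I1) and (I2),
\[
\operatorname{rank}E-\tfrac{ND}2=\operatorname{rank}E-\operatorname{rank}PQ=[Q_N:Q]=[Q_N:Q_0]+[Q_0:Q]=[Q_0:Q].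
\]
The right side does not depend on $N$. Let $\widetilde W=W\otimes1_D$. Then $Q_0\widetilde W=\widetilde WQ$, and $\widetilde W$ maps $\operatorname{ran}Q$ unitarily onto $\operatorname{ran}Q_0$. Composing $QQ_0:\operatorname{ran}Q_0\to\operatorname{ran}Q$ with this unitary does not change the index, so
\[
[Q_0:Q]=\operatorname{Index}\big(Q\widetilde WQ|_{\operatorname{ran}Q}\big)=\kappa_\pi[W]([\beta])=r\,\kappa_\pi[w]([\beta])=:d ,
\]
and $d\neq0$ by Lemma~\ref{lem:w}(a). Taking $N_1$ large enough for Steps~4 and~5 completes the proof of Proposition~\ref{prop:key}, and with it the proofs of Theorems~\ref{thm:answer} and~\ref{thm:main}. \hfill$\square$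

\section{AF algebras and II$_1$ factors}\label{sec:AF}

A II$_1$ factor has a faithful tracial state, so it is stably finite by Lemma~\ref{lem:sf}. For every $N$ its unit is a sum of $N$ projections of trace $1/N$, and projections of equal trace in a II$_1$ factor are equivalent, so it contains $M_N$ unitally. Thus (H) holds.

\begin{lemma}\label{lem:AF}
A unital AF algebra without nonzero finite-dimensional quotients satisfies \textup{(H)}.
\end{lemma}

\begin{proof}
Let $A=\overline{\bigcup_jF_j}$. It is stably finite by Lemma~\ref{lem:sf}. Suppose (H) fails. Then there is $N_0$ such that every $F_j$ has a simple summand $M_N$ with $N<N_0$; call such a summand \emph{small}. We follow small summands up the sequence until their size stabilizes and read off a quotient of $A$.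

Let $B$ be a small summand of $F_{j+1}$. The composition $F_j\subset F_{j+1}\to B$ is unital, so it is nonzero on some summand $B'$ of $F_j$. It is injective on $B'$ by simplicity, so the size of $B'$ is at most that of $B$, and $B'$ is small. Choose one such predecessor $B'$ for each $B$. The small summands then form a forest with finite nonempty levels, and K\"onig's lemma gives small summands $B_j$ of $F_j$ such that $B_j$ is the predecessor of $B_{j+1}$ for all $j$. Their sizes are nondecreasing and bounded, so they are constant for $j\ge j_0$. For such $j$ the injective map $\iota_j:B_j\to B_{j+1}$ is an isomorphism by dimension. It sends the unit of $B_j$ to the unit of $B_{j+1}$, so the other summands of $F_j$, which are annihilated by the unit of $B_j$, map to $0$ in $B_{j+1}$. If $q_j:F_j\to B_j$ is the coordinate projection, this says $q_{j+1}|_{F_j}=\iota_j\circ q_j$. Hence the maps $(\iota_{j-1}\cdots\iota_{j_0})^{-1}\circ q_j:F_j\to B_{j_0}$ extend each other. They are contractive, so they extend to a $*$-homomorphism of $A$ onto $B_{j_0}\neq0$, a contradiction.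
\end{proof}

The only nonzero quotient of a simple algebra is the algebra itself, so Lemma~\ref{lem:AF} covers unital infinite-dimensional simple AF algebras. An infinite-dimensional UHF algebra is the closure of an increasing union of unital subalgebras $M_{n_j}$ with $n_j\to\infty$. A nonzero quotient map is injective on each $M_{n_j}$, so the quotient is infinite-dimensional and the lemma applies. This proves the first sentence of Corollary~\ref{cor:classes}. As in the proof of Theorem~\ref{thm:answer}, an infinite-dimensional unital simple AF algebra has no quantifier elimination in an expansion by finitely many definable predicates. A finite-dimensional simple C*-algebra is some $M_n$, so one case remains.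

\section{Matrix algebras}\label{sec:matrix}

Let $A=M_n$ with normalized trace $\operatorname{tr}$.

\begin{proposition}\label{prop:matrix}
The predicate $\operatorname{Re}\operatorname{tr}$ on the unit ball is definable, and $M_n$ has quantifier elimination in $L=L_{C^*}\cup\{\operatorname{Re}\operatorname{tr}\}$.
\end{proposition}

\begin{proof}
\emph{Definability.} We recover the trace by averaging over unitaries, and parametrize unitaries by the unit ball. We claim that for $x\in M_n$
\begin{equation}\label{eq:avg}
|\operatorname{tr}x|=\inf_{v_1,\dots,v_{n^2}\in A_1}\Big\|\frac1{n^2}\sum_{j=1}^{n^2}u_jxu_j^*\Big\|,\qquad u_j=\exp\big(i\pi\operatorname{Re}v_j\big).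
\end{equation}
Each average has trace $\operatorname{tr}x$, and $|\operatorname{tr}|\le\|\cdot\|$, so the infimum is at least $|\operatorname{tr}x|$. Every unitary of $M_n$ is $\exp(i\pi h)$ with $h=h^*$ and $\|h\|\le1$, so all $n^2$-tuples of unitaries occur. Let $\omega=e^{2\pi i/n}$, let $C=\operatorname{diag}(\omega,\omega^2,\dots,\omega^n)$, and let $S$ be the cyclic shift of the basis. Averaging over the conjugations by $C^a$, $0\le a<n$, multiplies the entry $x_{\mu\nu}$ by $\frac1n\sum_a\omega^{a(\mu-\nu)}$, which is $1$ for $\mu=\nu$ and $0$ otherwise. Averaging a diagonal matrix over the conjugations by $S^b$, $0\le b<n$, replaces each diagonal entry by the mean of all of them. So the unitaries $S^bC^a$ give the average $\operatorname{tr}(x)1$, and \eqref{eq:avg} holds. The Taylor polynomials of $\exp(i\pi\,\cdot)$ converge uniformly on the unit ball, so substituting them in \eqref{eq:avg} gives formulas that converge to $|\operatorname{tr}x|$ uniformly on each ball. Then $\operatorname{Re}\operatorname{tr}x=\frac14\big(|\operatorname{tr}(x+1)|^2-|\operatorname{tr}(x-1)|^2\big)$ is definable.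

\emph{Traces of words separate unitary orbits.} Suppose that tuples $\bar a,\bar b$ satisfy $\operatorname{tr}t(\bar a)=\operatorname{tr}t(\bar b)$ for all words $t$ in the variables and their adjoints, hence for all $*$-polynomials $t$. Since $\operatorname{tr}$ is faithful, $t(\bar a)=0$ if and only if $\operatorname{tr}(t^*t)(\bar a)=0$, if and only if $t(\bar b)=0$. So $\alpha:t(\bar a)\mapsto t(\bar b)$ is a well-defined trace-preserving unital $*$-isomorphism of $B=C^*(1,\bar a)$ onto $C^*(1,\bar b)$. The inclusion and $\alpha$ are two unital representations of $B\cong\bigoplus_hM_{n_h}$ on $\mathbb C^n$. Such a representation is determined up to unitary equivalence by the multiplicities of the summands, and the $h$-th multiplicity is the rank of the image of a minimal projection of $M_{n_h}$, which is determined by its trace. So there is a unitary $u$ with $\alpha=u\,\cdot\,u^*$ on $B$, and $\bar b=u\bar au^*$.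

\emph{Approximation.} Let $Z$ be a product of balls. It is compact, and so is the Hausdorff space $Z/U(n)$ of orbits under simultaneous conjugation. If a word $t$ takes values in $A_R$ on $Z$, then $\operatorname{Re}\operatorname{tr}t=R\operatorname{Re}\operatorname{tr}(t/R)$ and $\operatorname{Im}\operatorname{tr}t=R\operatorname{Re}\operatorname{tr}(-it/R)$ are quantifier-free $L$-formulas. Real polynomials in these functions are quantifier-free formulas, and they form an algebra of continuous functions on $Z/U(n)$ that contains the constants and separates points. By the Stone--Weierstrass theorem they approximate uniformly every continuous function on $Z/U(n)$, and by \eqref{eq:inv} every $L$-formula on $Z$ is such a function. Since quantifier elimination can be tested in $A$, the proof is complete.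
\end{proof}

Together with Section~\ref{sec:AF}, this proves Corollary~\ref{cor:classes}.

\begin{thebibliography}{9}

\bibitem{ES} Christopher J. Eagle, Todd Schmid, \emph{Concrete Barriers to Quantifier Elimination in Finite-Dimensional C*-algebras}, arXiv:1905.12153 (2019).

\bibitem{HR} Higson, Roe, \emph{Analytic K-Homology}, Oxford, 2000.

\bibitem{Pa} W. Paschke, Pacific J. Math. 95 (1981).

\bibitem{RS} Rosenberg, Schochet, Duke Math. J. 55 (1987).

\end{thebibliography}
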